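# Long bars of $\pm|F|$ on equiregular sub-Riemannian manifolds

## 1. At most $C(\|F\|/\delta)^{Q/k}+b_d(M)$ long bars

**Theorem A.** Let $M$ be a closed smooth manifold of dimension $n$, let $\xi\subset TM$ be an equiregular bracket-generating distribution with homogeneous dimension $Q$, let $X_1,\dots,X_m$ be smooth vector fields generating $\xi$, and let $\mu$ be a Borel measure on $M$ with a smooth positive density. Let $1\le p<\infty$, let $l\ge1$ and $d\ge0$ be integers, and let $k$ be an integer with $kp>Q$. There is a constant $C$, depending only on $(M,\xi),\mu,l,k,p,X_1,\dots,X_m$ and $d$, and not on the coefficient field, such that for all $F\in C^\infty(M;\mathbb R^l)$ and all $\delta>0$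
$$\mathcal N_{d,\delta}(\pm|F|)\le C\left(\frac{\|F\|_{W^{k,p}_X}}{\delta}\right)^{Q/k}+b_d(M).\tag{1}$$

For $0\le d\le n-1$ one may take the maximum of the constants over $d$, so that $C$ does not depend on $d$ either. In this form (1) was posed as a conjecture in Irene Silvestre-Roselló, Vukašin Stojisavljević, "Coarse nodal counts on sub-Riemannian manifolds", arXiv:2608.01446 (2026). So the conjecture is true. Sections 10 and 11 contain two complements, Theorem B (more general functions of $F$) and Theorem C (sharpness), which are not used for Theorem A.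

We now go through the words. We take $n\ge1$ throughout; if $n=0$, all bars are infinite and there is nothing to prove.

**The distribution.** Put $\xi^1=\xi$ and $\xi^{j+1}=\xi^j+[\xi,\xi^j]$, where brackets are taken of local sections. *Bracket-generating* means that $\xi^s=TM$ for some $s$, and the least such $s$ is the *step*. *Equiregular* means that $\dim\xi^j_x$ does not depend on $x$, for each $j$. The *homogeneous dimension* counts a direction that first appears in $\xi^j$ with weight $j$:
$$Q=\sum_{j=1}^s j\,(\dim\xi^j-\dim\xi^{j-1}),\qquad \xi^0=0 .$$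
If $\xi=TM$, then $s=1$ and $Q=n$. On the torus $T^3$ with coordinates $(x,y,\theta)$ take
$$X_1=\partial_\theta,\qquad X_2=\cos\theta\,\partial_x+\sin\theta\,\partial_y,\qquad [X_1,X_2]=-\sin\theta\,\partial_x+\cos\theta\,\partial_y .$$
The three fields are independent at each point, so $s=2$ and $Q=1+1+2=4$. A non-example is $\xi=\operatorname{span}(\partial_x+y^2\partial_z,\ \partial_y)$ on $\mathbb R^3$: the bracket of the two fields is $\pm2y\,\partial_z$, so $\dim\xi^2$ drops on $\{y=0\}$.

**The generating fields and the norm.** "$X_1,\dots,X_m$ generate $\xi$" means that $\xi_x$ is the span of $X_1(x),\dots,X_m(x)$ for every $x$; they need not be independent. For instance, the three rotation fields generate $TS^2$. For a multi-index $I=(i_1,\dots,i_j)$ put $|I|=j$, $X_I=X_{i_1}\cdots X_{i_j}$, $X_\emptyset=\mathrm{id}$, and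
$$\|F\|_{W^{k,p}_X}=\sum_{i=1}^l\sum_{|I|\le k}\|X_If_i\|_{L^p(\mu)},\qquad F=(f_1,\dots,f_l).$$
In the $T^3$ example one derivative along $[X_1,X_2]=X_1X_2-X_2X_1$ costs two orders. This is the weight seen in $Q$.

**The bars.** Fix a field $\Bbbk$. For continuous $f:M\to\mathbb R$ consider the *persistence module* $t\mapsto H_d(\{f<t\};\Bbbk)$, with maps induced by inclusion. An *interval module* is $\Bbbk$ at each point of an interval $J\subset\mathbb R$, zero elsewhere, with identity maps inside $J$. Section 2 recalls why our module is a direct sum of interval modules. The intervals are the *bars*, the length of $J$ is $\sup J-\inf J$, and $\mathcal N_{d,\delta}(f)$ is the number of bars, finite or infinite, of length $>\delta$. Finally $b_d(M)=\dim H_d(M;\Bbbk)$.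

**Example: the circle.** Let $M=S^1$, $\xi=TM$, $X_1=d/d\theta$, so $Q=1$. Let $F=A\sin m\theta$ with $A>0$, $m\ge1$, and $f=|F|$. For $0<t\le A$ the set $\{f<t\}$ consists of $2m$ arcs, one around each zero of $F$; for $t>A$ it is the circle. So in degree $0$ there are $2m-1$ bars $(0,A]$ and one infinite bar $(0,\infty)$, and $\mathcal N_{0,\delta}(f)=2m$ for $\delta<A$. On the other side, $\|F\|_{W^{k,p}_X}$ lies between two constants times $Am^k$, so the right side of (1) is a constant times $m(A/\delta)^{1/k}$, plus $1$. For $A=2\delta$ both sides have order $m$, so in this example the exponent $Q/k=1/k$ cannot be lowered.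

**Why $\delta>0$.** There can be infinitely many bars. If $f$ on the circle equals $e^{-1/\theta^2}\sin(1/\theta)$ near $\theta=0$, it is smooth and $\{f<0\}$ has infinitely many components. Only the long bars can be counted.

**A geometric reading.** Let $l=d=0+1$ in the sense $l=1$, and take degree $0$ and $f=-|F|$. Suppose $G_1,\dots,G_N$ are different components of $\{F\ne0\}$ on each of which $|F|$ exceeds $\delta$ somewhere. Choose $\delta'>\delta$ such that $|F|$ exceeds $\delta'$ somewhere on each $G_i$. The map $H_0(\{f<-\delta'\})\to H_0(\{f<0\})$ has rank at least $N$, because $\{f<0\}=\{F\neq0\}$. So at least $N$ bars contain both $-\delta'$ and $0$, and they have length $\ge\delta'>\delta$. Thus (1) bounds the number of those components of $\{F\ne0\}$ on which $|F|$ exceeds $\delta$.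

## 2. Bars as generators of graded $\Bbbk[x]$-modules

A single rank $H_d\{f<s\}\to H_d\{f<t\}$ counts only the bars through two fixed levels. To count all long bars at once we sample the levels on a grid $\eta\mathbb Z$ and count generators of a module.

Consider graded $\Bbbk[x]$-modules $V=\bigoplus_{j\in\mathbb Z}V_j$ with $\deg x=1$, *bounded below*: $V_j=0$ for $j\ll0$. All our modules are of this kind, and shifts of degree do not matter for what follows.

**Definition.** $g(V)=\dim_\Bbbk V/xV\in[0,\infty]$ and $\nu_r(V)=g(x^rV)$ for $r\ge0$.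

The number $g(V)$ is the minimal number of homogeneous generators. Generators span $V/xV$, so at least $g(V)$ are needed. Conversely, lift a homogeneous basis of $V/xV$ and let $V'$ be the submodule generated by the lifts. If $V'\ne V$, take the least $j$ with $V'_j\ne V_j$; then $V_j=V'_j+xV_{j-1}=V'_j+xV'_{j-1}=V_j'$, a contradiction.

**Example.** Let $V=\Bbbk[x]/(x^a)$, a single bar through $a$ grid points. Then $\nu_r(V)=1$ if $a\ge r+1$ and $0$ otherwise. So $\nu_r$ sees exactly the bars through at least $r+1$ grid points.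

**Lemma 1.**

1. $g$ does not increase under quotients and submodules, and $g(B)\le g(A)+g(C)$ for exact $0\to A\to B\to C\to0$.
2. $\nu_r$ does not increase under submodules, quotients and subquotients, and is additive on finite direct sums.
3. $\nu_{r+r'}(B)\le\nu_r(A)+\nu_{r'}(C)$ for exact $0\to A\to B\to C\to0$.
4. If multiplication $x:V\to V[1]$ is a composition $V\to W\to V[1]$ of graded module maps, then $\nu_1(V)\le g(W)$.

*Proof.* (1) If $V\to V''$ is onto, so is $V/xV\to V''/xV''$. Right exactness of $\otimes\,\Bbbk[x]/(x)$ makes $A/xA\to B/xB\to C/xC\to0$ exact, which gives the inequality. Let $B\subset V$ with $g(V)<\infty$. Over the principal ideal domain $\Bbbk[x]$, a submodule of a module with $g$ generators has $g$ generators (not necessarily homogeneous). They span $B/xB$ over $\Bbbk[x]$, hence over $\Bbbk$, since $x$ acts on $B/xB$ by $0$. So $g(B)\le g(V)$.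

(2) If $W\subset V$, then $x^rW\subset x^rV$, and $x^r(V/W)$ is a quotient of $x^rV$. Apply (1). Additivity is clear.

(3) Let $N=\{b\in B:x^{r'}b\in A\}$. The map $B\to x^{r'}C$, $b\mapsto x^{r'}\bar b$, is onto with kernel $N$, so $B/N\cong x^{r'}C$ up to shift. Next, $x^{r+r'}N=x^r(x^{r'}N)\subset x^rA$. Finally $x^{r+r'}B/x^{r+r'}N$ is a quotient of $B/N$ up to shift. By (1),
$$g(x^{r+r'}B)\le g(x^{r+r'}N)+g(x^{r+r'}B/x^{r+r'}N)\le g(x^rA)+g(x^{r'}C).$$

(4) $xV$ is, up to shift, the image in $V[1]$ of the submodule $\operatorname{im}(V\to W)$ of $W$. Apply (1) twice. $\square$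

In (3) the indices must add up. Take $A=\Bbbk$ in degree $1$, $B=\Bbbk[x]/(x^2)$, $C=\Bbbk$ in degree $0$. Then $\nu_1(A)=\nu_1(C)=0$, but $\nu_1(B)=1$: two short bars can be glued to one bar of double length. Only $\nu_2(B)=0$ holds.

**The decomposition into bars.** We quote a theorem of Chazal–Crawley-Boevey–de Silva (*The observable structure of persistence modules*, 2016): if a persistence module $V$ is q-tame, i.e. all maps $V_s\to V_t$ with $s<t$ have finite rank, then its radical $t\mapsto\sum_{s<t}\operatorname{im}(V_s\to V_t)$ is a direct sum of interval modules. Let $f:M\to\mathbb R$ be continuous and $s<t$. The compact set $\{f\le s\}$ lies in the open set $\{f<t\}$. In a fine enough triangulation of $M$, the union of the closed simplices that meet $\{f\le s\}$ lies in $\{f<t\}$. So $\{f<s\}\subset\{f<t\}$ factors through a finite polyhedron, and the module of $f$ is q-tame. Singular chains have compact support, so $H_d(\{f<t\})=\varinjlim_{s<t}H_d(\{f<s\})$, and the module equals its radical. Hence it is a direct sum of interval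 modules, and for $s<t$
$$\operatorname{rank}\big(H_d\{f<s\}\to H_d\{f<t\}\big)=\#\{\text{bars containing }s\text{ and }t\}<\infty.\tag{2}$$

**Lemma 2.** Let $f:M\to\mathbb R$ be continuous, $\eta>0$, $r\ge1$, and let $V=\bigoplus_jV_j$, $V_j=H_d(\{f<j\eta\})$, with $x$ induced by inclusion. Then $\nu_r(V)$ is the number of bars containing at least $r+1$ points of $\eta\mathbb Z$, and
$$\mathcal N_{d,(r+1)\eta}(f)\le\nu_r(V).\tag{3}$$

*Proof.* $V$ is bounded below because $f$ is. We have $(x^rV)_i=\operatorname{im}(V_{i-r}\to V_i)$, which is finite-dimensional by (2), and $x\,(x^rV)_{i-1}=\operatorname{im}(V_{i-r-1}\to V_i)$. So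
$$\nu_r(V)=\sum_i\big[\operatorname{rank}(V_{i-r}\to V_i)-\operatorname{rank}(V_{i-r-1}\to V_i)\big].$$
By (2) the $i$-th term counts the bars that contain $(i-r)\eta$ and $i\eta$ but not $(i-r-1)\eta$, that is, whose first grid point is $(i-r)\eta$ and which contain $i\eta$. Each bar that contains a grid point has a first one, since the module vanishes for $t\le\min f$. Summing over $i$ gives the first claim. An interval with end $a$ on the left and length $>(r+1)\eta$ contains at least $r+1$ grid points: the first grid point $>a$ is at most $a+\eta$, and adding $r\eta$ stays at most $a+(r+1)\eta$, before the right end. $\square$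

## 3. Nearly constant pieces, and two exponents that come out too large

**Degree zero with nearly constant pieces.** Suppose $M=A_1\cup\dots\cup A_\kappa$ with $A_i$ nonempty and path-connected and $\sup_{A_i}f-\inf_{A_i}f<\eta$. Then $\mathcal N_{0,2\eta}(f)\le\kappa$. Indeed, let $V_j=H_0(\{f<j\eta\})$ and let $j_i$ be the least $j$ such that $A_i$ meets $\{f<j\eta\}$. Then $A_i\subset\{f<(j_i+1)\eta\}$. Let $a_i\in(xV)_{j_i+1}$ be the class of a point of $A_i\cap\{f<j_i\eta\}$. Now $(xV)_j$ is spanned by the classes in $V_j$ of points $y$ with $f(y)<(j-1)\eta$. Such a $y$ lies in some $A_i$ with $j_i\le j-1$, and since all of $A_i$ lies in $\{f<j\eta\}$ and is path-connected, the class of $y$ is $x^{j-1-j_i}a_i$. So $a_1,\dots,a_\kappa$ generate $xV$, $\nu_1(V)\le\kappa$, and (3) with $r=1$ applies.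

On the circle this settles $d=0$, $k=1$. Cut $S^1$ into at most $1+2\|F'\|_{L^1}/\eta$ half-open arcs with $\int|F'|\,d\theta\le\eta/2$ on each. On an arc $\pm|F|$ oscillates by at most $\eta/2$. With $\eta=\delta/2$ we get $\mathcal N_{0,\delta}(\pm|F|)\le 1+4\|F'\|_{L^1}/\delta$, which has the form (1) with $Q/k=1$.

**Where this stops: $k\ge2$.** Take $F=A\sin\theta$ and $\delta\to0$. If connected sets on which $F$ oscillates by at most $\delta$ cover the circle, their images are intervals of length $\le\delta$ covering $[-A,A]$, so there are at least $2A/\delta$ of them. Theorem A allows only a constant times $(A/\delta)^{1/k}$. So on a typical piece $F$ must be allowed to vary by much more than $\delta$, and then its sublevel sets inside the piece have topology of their own. The substitute for "nearly constant" is "within $\delta$ of a polynomial of bounded degree". A polynomial may oscillate a lot, but its sublevel sets have bounded complexity, however large its coefficients are. For this to be of use on intersections of pieces,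 the pieces too must be described by boundedly many polynomial inequalities; metric balls of a sub-Riemannian metric are not given in such a form. We shall build semialgebraic boxes.

**Where it stops again: pieces of one size.** Proposition 9 below says that on a ball of radius $r$ the function $F$ is within $Cr^{k-Q/p}\|F\|_{W_X^{k,p}}$ of a polynomial of bounded degree. To make this $\le\delta$ with one radius for all balls, take $r$ of order $(\delta/\|F\|)^{1/(k-Q/p)}$. There are about $r^{-Q}$ balls, so the exponent in (1) becomes $Qp/(kp-Q)$, which is larger than $Q/k$. A single bump on the circle of height $10\delta$ and width $r$ shows what is wasted. Its norm has order $\delta r^{-k+1/p}$, and the uniform cover has about $1/r=(r^{-k+1/p})^{1/(k-1/p)}$ arcs, although small arcs are needed only near the bump. The remedy is a radius $r(x)$ that depends on where the energy $\int\sum|X_If_i|^p$ sits. A Chebyshev estimate then returns the exponent $Q/k$ exactly.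

So the proof has three parts: polynomial approximation and boxes (Sections 5 and 6), a cover with variable radius (Section 7), and a Mayer–Vietoris argument with a uniform bound for polynomial pieces (Sections 8 and 9).

## 4. Theorems quoted

Let $\mathsf d(x,y)$ be the *Carnot–Carathéodory distance* of $X_1,\dots,X_m$: the infimum of the times in which a curve with $\dot\gamma=\sum a_iX_i(\gamma)$, $|a|\le1$, leads from $x$ to $y$. It is infinite between different components of $M$. Such curves are called horizontal. $B(x,r)$ is the open $\mathsf d$-ball and $u_B$ is the $\mu$-average of $u$ over $B$. Write $X_{[J]}$ for the iterated commutators of the $X_i$, $|J|$ for their length, and $\xi^j=TM$ for $j\ge s$.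

**Example.** In the local model $X_1=\partial_a$, $X_2=\partial_b+a\,\partial_c$ on $\mathbb R^3$ with coordinates $(a,b,c)$ we have $[X_1,X_2]=\partial_c$. Moving for time $h$ along $X_1,X_2,-X_1,-X_2$ in turn leads from $0$ to $(0,0,h^2)$, so $\mathsf d(0,(0,0,h^2))\le4h$. Conversely, on a horizontal curve from $0$ of time $<r$ we have $|a|,|b|<r$ and $|\dot c|\le|a|$, so $|c|\le r^2$. The ball $B(0,r)$ looks like a box of sides $r,r,r^2$, of volume of order $r^4=r^Q$.

We use the following.

* **Nash–Tognoli.** A closed smooth manifold is diffeomorphic to a nonsingular real algebraic subset of some $\mathbb R^N$ (Bochnak–Coste–Roy [BCR], Thm 14.1.10).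
* **Hardt.** If $S\subset\mathbb R^N$ is semialgebraic and $\pi:S\to\mathbb R^b$ is continuous semialgebraic, then $\mathbb R^b$ is a finite disjoint union of semialgebraic sets $T_j$ with $\pi^{-1}(T_j)\cong T_j\times\mathrm{Fib}_j$ over $T_j$ ([BCR], Thm 9.3.2). So the fibres have finitely many homeomorphism types. Semialgebraic sets have finitely many components, so the fibres have uniformly boundedly many components. Semialgebraic sets are homotopy equivalent to finite complexes. For example, the fibres of $\{(a,y):y^2<a\}\to\mathbb R$ are empty or open intervals: two types.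
* **Nagel–Stein–Wainger** (Acta Math. 155 (1985)). Let $\varrho(x,y)$ be the infimum of the $\epsilon$ such that $x,y$ are joined by a curve on $[0,1]$ with $\dot\phi=\sum_Ja_J(t)X_{[J]}(\phi)$, $|a_J|<\epsilon^{|J|}$, $|J|\le s$. Then $\mathsf d(x,y)\le C\varrho(x,y)$ whenever $\varrho(x,y)$ is small.
* **$(1,1)$-Poincaré** (Jerison, Duke Math. J. 53 (1986); Franchi–Lu–Wheeden 1995; Lanconelli–Morbidelli 2000). There are $\lambda\ge1$, $C$, $R_0>0$ such that for $r\le R_0$ and $u$ smooth near $\overline{B(x,\lambda r)}$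
$$\int_{B(x,r)}|u-u_{B(x,r)}|\,d\mu\le Cr\sum_j\int_{B(x,\lambda r)}|X_ju|\,d\mu.\tag{4}$$
It is usually stated with Lebesgue measure in a chart. The densities are comparable, and $\int_B|u-u_B|\,d\mu\le2\int_B|u-c|\,d\mu$ for every constant $c$, so this makes no difference.

We also use a quantitative inverse function theorem, whose proof is short.

**Fact (IFT).** Let $G$ be a smooth map from $\{|u|<\rho\}\subset\mathbb R^n$ to $\mathbb R^n$ with $G(0)=0$ and $\|DG-I\|\le\frac12$. Then $G$ is a diffeomorphism onto its image, which contains $\{|v|<\rho/2\}$.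

*Proof.* The map $u\mapsto u-G(u)$ is $\frac12$-Lipschitz, so $|G(u)-G(u')|\ge\frac12|u-u'|$ and $G$ is injective; $DG$ is invertible. For $|v|<\rho/2$ the map $u\mapsto u-G(u)+v$ is a $\frac12$-contraction of $\{|u|\le2|v|\}$ into itself. Its fixed point solves $G(u)=v$. $\square$

From here on $C,c>0$ are changing constants that depend only on the data in Theorem A. Sections 5 and the first inequalities of Section 6 use only that $k\ge1$ is an integer; in Theorem A this holds since $kp>Q>0$.

## 5. Weighted frames, Taylor polynomials and boxes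

**Step 1: an algebraic model of $M$ and adapted frames.** The purpose is to have coordinates in which "polynomial" makes sense globally, and frames that know the weights. By Nash–Tognoli we assume that $M\subset\mathbb R^N$ is a compact nonsingular real algebraic set, transporting $\xi,\mu,X_i$.

At a point $x$ choose a basis of $\xi_x$ among the $X_i(x)$, extend it by commutators of length $2$ to a basis of $\xi^2_x$, and so on. This is possible because the $X_{[J]}$ with $|J|\le j$ span $\xi^j$: sections of $\xi$ are combinations of the $X_i$ with smooth coefficients, and $[aX_i,bX_{[J]}]-ab[X_i,X_{[J]}]$ is a combination of $X_i$ and $X_{[J]}$. Since $\dim\xi^j$ is constant, the chosen commutators of length $\le j$ form a frame of $\xi^j$ near $x$.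

So we can cover $M$ by finitely many sets $O_\tau=M\cap(\text{open Euclidean ball})$, so small that the following hold.

* A projection $z=\pi_\tau$ to $n$ of the coordinates of $\mathbb R^N$ is a diffeomorphism from a neighbourhood of $\overline{O_\tau}$ in $M$ onto an open set in $\mathbb R^n$.
* Near $\overline{O_\tau}$ there is a frame $Y_1,\dots,Y_n$ of iterated commutators of the $X_i$ of lengths $w_1\le\dots\le w_n\le s$, those with $w_i\le j$ forming a frame of $\xi^j$.

Then $Q=\sum_jw_j$. Choose compact $K_\tau\subset\operatorname{int}K_\tau'$ with $K_\tau'\subset O_\tau$ compact and $\bigcup_\tau K_\tau=M$. For $\gamma\in\mathbb N^n$ put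
$$Y^\gamma=Y_1^{\gamma_1}\cdots Y_n^{\gamma_n},\qquad|\gamma|_0=\sum\gamma_j,\qquad|\gamma|=\sum w_j\gamma_j\ \ge\ |\gamma|_0 .$$

**Step 2: sorting products.** The purpose is to express all derivatives by ordered ones without increasing the weight.

**Lemma 3.** A product $Y_{i_1}\cdots Y_{i_a}$ of weight $w=\sum_bw_{i_b}$ is a combination, with smooth coefficients, of $Y^\gamma$ with $|\gamma|_0\le a$, $|\gamma|\le w$. Consequently $X_iY^\alpha$ is a combination of $Y^\beta$ with $|\beta|\le|\alpha|+1$, and $X_I$ is a combination of $Y^\beta$ with $|\beta|\le|I|$. Conversely $Y^\alpha$ is a constant-coefficient combination of $X_I$ with $|I|=|\alpha|$.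

*Proof.* First, $[\xi^i,\xi^j]\subset\xi^{i+j}$. This is the definition for $i=1$, and the Jacobi identity gives $[[\xi,\xi^i],\xi^j]\subset[\xi,[\xi^i,\xi^j]]+[\xi^i,[\xi,\xi^j]]\subset\xi^{i+j+1}$. Induct on $a$; $a\le1$ is clear. A swap of neighbours is $Y_bY_c=Y_cY_b+\sum_{w_h\le w_b+w_c}c_hY_h$. Inside a longer product, move $c_h$ to the left by Leibniz: each passage $Y_ic_h=c_hY_i+(Y_ic_h)$ either keeps the factor $Y_i$ or deletes it. So the error terms have at most $a-1$ factors and weight $\le w$, and induction applies to them. Finitely many swaps sort the product. Since $X_i=\sum_{w_j=1}a_{ij}Y_j$, the next two claims follow (the second by induction on $|I|$). The last holds because $Y_j$ is a commutator of $w_j$ of the $X_i$. $\square$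

**Step 3: polynomials dual to the derivatives at a point.** The purpose is a Taylor basis in which the weighted order of vanishing is visible. Put $D=\max(k-1,s)$.

**Lemma 4.** For $x\in O_\tau$ there are unique polynomials $p^x_\beta$, $|\beta|_0\le D$, of degree $\le D$ in $z$ with
$$Y^\gamma p^x_\beta(x)=\delta_{\gamma\beta}\qquad(|\gamma|_0\le D).\tag{5}$$
They are bounded in $C^\infty(\overline{O_\tau})$ uniformly in $x\in K_\tau'$.

*Proof.* We show that the functionals $q\mapsto Y^\gamma q(x)$, $|\gamma|_0\le D$, form a basis of the dual of the space of polynomials of degree $\le D$. Their number equals the dimension, so independence suffices. Let $\ell_j$ be affine in $z$ with $\ell_j(x)=0$, $Y_i\ell_j(x)=\delta_{ij}$. The product $\ell^\gamma$ vanishes at $x$ to order $|\gamma|_0$, so $Y^{\gamma'}\ell^\gamma(x)=0$ if $|\gamma'|_0<|\gamma|_0$. If $|\gamma'|_0=|\gamma|_0$, each factor must receive exactly one derivative, and $Y^{\gamma'}\ell^\gamma(x)=\gamma!\,\delta_{\gamma\gamma'}$. In a relation $\sum a_{\gamma'}Y^{\gamma'}(\cdot)(x)=0$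 let $t$ be the largest $|\gamma'|_0$ with $a_{\gamma'}\ne0$. Testing on $\ell^\gamma$ with $|\gamma|_0=t$ gives $a_\gamma=0$ for all such $\gamma$, a contradiction. So the $p^x_\beta$ exist and are unique. Their coefficients are entries of the inverse of a matrix that is smooth in $x$ near $\overline{O_\tau}$, so they are smooth in $x$. $\square$

Note that $p^x_0=1$. We write $p^x_j=p^x_{e_j}$ and $p^x=(p^x_1,\dots,p^x_n)$. This makes sense as $s\ge1$, and $w_j\le s\le D$.

**Example.** In the local model of Section 4 with $z=(a,b,c)$, $Y_1=X_1$, $Y_2=X_2$, $Y_3=\partial_c$ and $x=0$, we have $p_1=a$, $p_2=b$, but $p_3=c-ab$. Indeed $Y_2c=a$ gives $Y_1Y_2c=1$, which is forbidden by (5), while $Y_3(c-ab)=1$, $Y_2(c-ab)=0$, $Y_1(c-ab)=-b$, so all ordered derivatives of $c-ab$ at $0$ vanish except $Y_3$.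

**Lemma 5.** If $x\in K'_\tau$, $|\beta|\le D$, $|\gamma|\le|\beta|$ and $\rho$ is small, then
$$\sup_{B(x,\rho)}|Y^\gamma p^x_\beta|\le C\rho^{|\beta|-|\gamma|}.\tag{6}$$

*Proof.* Since the $X_i$ are bounded, $\mathsf d$ dominates a multiple of the Euclidean distance, so $B(x,\rho)\subset O_\tau$ for $\rho$ small; also let $\rho\le1$. We prove by induction on $T=0,\dots,|\beta|$ the bound $C\rho^{\min(T,|\beta|-|\gamma|)}$ for all $|\gamma|\le|\beta|$. The case $T=0$ is Lemma 4, and $|\gamma|=|\beta|$ is clear for every $T$. Let $|\gamma|<|\beta|$. Then $|\gamma|_0\le|\gamma|<|\beta|\le D$ and $\gamma\ne\beta$, so $Y^\gamma p^x_\beta(x)=0$ by (5). A point of $B(x,\rho)$ is joined to $x$ by a horizontal curve of time $<\rho$ inside $B(x,\rho)$. Integrate $X_iY^\gamma p^x_\beta$ along it and use Lemma 3: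
$$|Y^\gamma p^x_\beta|\le C\rho\sum_{|\sigma|\le|\gamma|+1}\sup_{B(x,\rho)}|Y^\sigma p^x_\beta|\le C\rho^{1+\min(T,|\beta|-|\gamma|-1)}=C\rho^{\min(T+1,|\beta|-|\gamma|)} .$$
Take $T=|\beta|$. $\square$

**Step 4: boxes comparable with balls.** The purpose is to replace balls by sets cut out by polynomial inequalities.

As a function of $z$, $p^x$ is a polynomial map with uniformly bounded coefficients, $p^x(x)=0$. By $Y_ip_j^x(x)=\delta_{ij}$ its differential at $z(x)$ is the inverse of the matrix of the frame $Y$ in the coordinates $z$, so it and its inverse $L_x$ are bounded uniformly in $x\in K'_\tau$. Apply (IFT) to $L_xp^x$, as a function of $z-z(x)$. There are $\varepsilon_1,\varepsilon_2>0$ such that for all $\tau$ and $x\in K'_\tau$ the set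
$$D_x=\{y\in O_\tau:|z(y)-z(x)|<\varepsilon_1\}$$
has as $z$-image the full Euclidean ball, $p^x$ is a diffeomorphism on $D_x$ with Jacobian in $z$ between $c$ and $C$ in absolute value, and $p^x(D_x)\supset\{|v|<\varepsilon_2\}$.

**Definition.** The box at $x\in K_\tau'$ of size $r$ is
$$U(x,r)=\{y\in O_\tau:\ |z(y)-z(x)|<\varepsilon_1,\ |p^x_j(y)|<r^{w_j},\ j=1,\dots,n\}.$$
In the local model, $U(0,r)$ is given by $|a|<r$, $|b|<r$, $|c-ab|<r^2$ (and $|(a,b,c)|<\varepsilon_1$).

**Lemma 6.** There are $c_1\in(0,1)$ and $R_0>0$ such that for $x\in K_\tau'$, $r\le R_0$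
$$B(x,c_1r)\subset U(x,r),\qquad U(x,c_1r)\subset B(x,r),\qquad cr^Q\le\mu(B(x,r))\le Cr^Q.\tag{7}$$

*Proof.* First inclusion: by (6) with $\gamma=0$, $\beta=e_j$ we have $|p^x_j|\le C(c_1r)^{w_j}<r^{w_j}$ on $B(x,c_1r)$ if $c_1$ is small, and $|z-z(x)|\le Cr<\varepsilon_1$ there for $r$ small.

Second inclusion: we must reach each point of a small box by a short curve. For $|u|\le1$ and $0\le r\le R_0$ small put
$$H_j(x,r,u)=p^x_j\big(\exp(V)x\big),\qquad V=\sum_ir^{w_i}u_iY_i .$$
Since $\frac{d^a}{dt^a}\varphi(\exp(tV)x)=(V^a\varphi)(\exp(tV)x)$, Taylor's formula with $w=w_j$ reads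
$$H_j=\sum_{a<w}\frac{1}{a!}V^ap^x_j(x)+\int_0^1\frac{(1-t)^{w-1}}{(w-1)!}(V^wp^x_j)(\exp(tV)x)\,dt .$$
Expand $V^a$ into products $Y_{i_1}\cdots Y_{i_a}$; each comes with $r$ to the power of its weight. If the weight is $<w_j$, then by Lemma 3 the value of the product on $p_j^x$ at $x$ is a combination of $Y^\gamma p^x_j(x)$ with $|\gamma|<w_j\le D$, and these vanish by (5), since $|\gamma|_0\le|\gamma|$ and $\gamma\ne e_j$. All other terms of the sum, and the integral (a product of $w$ factors has weight $\ge w$), are divisible by $r^{w_j}$. So $H_j=r^{w_j}\Theta_j$ with $\Theta_j$ smooth in $(x,r,u)$. By compactness $\Theta=\Theta_{x,r}$ is bounded in $C^2(|u|\le1)$ uniformly in $x\in K'_\tau$, $r\in[0,R_0]$. Moreover $\Theta(0)=0$, and for $r>0$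
$$\partial_{u_i}\Theta_j(0)=r^{-w_j}\,r^{w_i}\,Y_ip^x_j(x)=\delta_{ij},$$
hence also for $r=0$. By (IFT) there is a uniform $\rho\in(0,1]$ with $\Theta(\{|u|<\rho\})\supset\{|v|<\rho/2\}$.

Let $y\in U(x,c'r)$ with $c'\le1$, $\sqrt n\,c'<\rho/2$. The vector $(r^{-w_j}p^x_j(y))_j$ has entries smaller than $(c')^{w_j}\le c'$, so it equals $\Theta(u)$ for some $|u|<\rho$. That is, $p^x(y)=p^x(y')$ with $y'=\exp(\sum r^{w_i}u_iY_i)x$. For $r$ small $y'\in D_x$. Since $y\in D_x$ and $p^x$ is injective on $D_x$, $y=y'$. The curve $t\mapsto\exp(tV)x$ has coefficients $|r^{w_i}u_i|<r^{w_i}$, so $\varrho(x,y)\le r$ and $\mathsf d(x,y)\le C'r$ by Nagel–Stein–Wainger. Rescaling $r$ gives the second inclusion.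

Volume: for small $r$ the box $\prod_j(-r^{w_j},r^{w_j})$ lies in $\{|v|<\varepsilon_2\}\subset p^x(D_x)$, so it equals $p^x(U(x,r))$. Its volume is $2^nr^{\sum w_j}=2^nr^Q$, and the Jacobian and the density of $\mu$ are bounded above and below. So $cr^Q\le\mu(U(x,r))\le Cr^Q$. The inclusions give (7). $\square$

By (7) each ball $B(x,r)$ contains a neighbourhood of each of its points, so $\mathsf d$-balls are open and $\mathsf d$ is continuous on each component; in particular it is finite there.

**Choice of $r_0$.** Let $\Lambda=\lambda^k$ with $\lambda$ from (4). Fix $r_0\in(0,1]$ so small that all statements above and below hold for all radii $\le8\Lambda r_0$, that $B(x,r_0)\subset K'_\tau$ for $x\in K_\tau$, and that $B(y,8\Lambda r_0)$ has compact closure in $O_\tau$ for $y\in K_\tau'$. (There will be one further smallness condition, in Lemma 7, depending on the data only.)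

## 6. Local polynomial approximation in $W^{k,p}_X$

We want: on $B(x,r/2)$ a smooth $f$ is within $Cr^{k-Q/p}\|f\|$ of a polynomial, with the norm taken over a ball of comparable radius. The plan is to match the averages of the derivatives $Y^\gamma f$, $|\gamma|<k$, by a polynomial, to iterate Poincaré, and to pass from $L^1$ to the supremum by telescoping over shrinking balls.

For $E\subset O_\tau$ and $q\in\{1,p\}$ put $N_q(g;E)=\sum_{|\alpha|\le k}\|Y^\alpha g\|_{L^q(E)}$. By Lemma 3, $N_p(f;E)\le C\sum_{|I|\le k}\|X_If\|_{L^p(E)}$. By Hölder and (7),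
$$N_1(g;B(y,\rho))\le C\rho^{Q-Q/p}N_p(g;B(y,\rho)).\tag{8}$$

**Step 1: averages determine the polynomial.** The purpose is to control the matrix that converts averages of derivatives into coefficients, with the right powers of $\rho$.

**Lemma 7.** For $y\in K'_\tau$, $\rho\le r_0$, let $A_{\gamma\beta}=(Y^\gamma p^y_\beta)_{B(y,\rho)}$ for $|\gamma|,|\beta|<k$. Then $|A-I|\le C\rho$, $A$ is invertible, $|A^{-1}|\le C$, and $|(A^{-1})_{\beta\gamma}|\le C\rho^{|\gamma|-|\beta|}$.

*Proof.* Here $|\beta|,|\gamma|\le k-1\le D$, so (5) and (6) apply. The function $Y^\gamma p^y_\beta$ is uniformly Lipschitz for $\mathsf d$ and equals $\delta_{\gamma\beta}$ at $y$. So $|A-I|\le C\rho$, and for $r_0$ small $A$ is invertible with bounded inverse. Let $\tilde A_{\gamma\beta}=\rho^{|\gamma|-|\beta|}A_{\gamma\beta}$. For $|\gamma|<|\beta|$ this is $O(1)$ by (6); for $|\gamma|=|\beta|$ it is $\delta_{\gamma\beta}+O(\rho)$; for $|\gamma|>|\beta|$ it is $O(\rho)$, because $A_{\gamma\beta}=O(\rho)$ and $\rho\le1$. So $\tilde A=U+E$ with $|E|\le C\rho$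 and $U=I+S$, where $S$ is bounded and strictly block triangular, hence nilpotent. Then $U^{-1}=\sum_i(-S)^i$ is bounded, and $\tilde A=U(I+U^{-1}E)$ has bounded inverse for $r_0$ small. Since $\tilde A$ is $A$ conjugated by $\operatorname{diag}(\rho^{|\gamma|})$, $(\tilde A^{-1})_{\beta\gamma}=\rho^{|\beta|-|\gamma|}(A^{-1})_{\beta\gamma}$. $\square$

**Step 2: the $L^1$ estimate.** The purpose is to gain one power of $\rho$ for each missing derivative.

**Lemma 8.** Let $y\in K'_\tau$, $\rho\le r_0$, $g\in C^\infty(O_\tau)$. There is a unique $R=\sum_{|\beta|<k}c_\beta p^y_\beta$ with $(Y^\gamma(g-R))_{B(y,\rho)}=0$ for all $|\gamma|<k$. It satisfies $c=A^{-1}\big((Y^\gamma g)_{B(y,\rho)}\big)_\gamma$, $|c|\le C\rho^{-Q}N_1(g;B(y,\rho))$, and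
$$\|Y^\alpha(g-R)\|_{L^1(B(y,\rho))}\le C\rho^{k-|\alpha|}N_1(g;B(y,\Lambda\rho)),\qquad|\alpha|\le k.\tag{9}$$

For $k=1$ we have $R=g_{B(y,\rho)}$, and (9) with $\alpha=0$ follows at once from Poincaré.

*Proof.* The condition on $R$ says $Ac=\big((Y^\gamma g)_{B(y,\rho)}\big)_\gamma$, so existence, uniqueness, the formula and the bound on $c$ follow from Lemma 7 and (7). Put $B_i=B(y,\lambda^i\rho)$, $h=g-R$, $N=N_1(g;B_k)$; note $B_k=B(y,\Lambda\rho)$. Since $|Y^\alpha R|\le C|c|$ on $O_\tau$ and $\mu(B_k)\le C\rho^Q$, we get $\|Y^\alpha h\|_{L^1(B_k)}\le CN$ for $|\alpha|\le k$.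

For $0\le i<k$ and $u$ smooth, $|u_{B_0}-u_{B_i}|\le\mu(B_0)^{-1}\|u-u_{B_i}\|_{L^1(B_i)}\le C\rho^{-Q}\|u-u_{B_i}\|_{L^1(B_i)}$. With (4) on $B_i$ and $\mu(B_i)\le C\rho^Q$ this gives
$$\|u-u_{B_0}\|_{L^1(B_i)}\le C\rho\sum_j\|X_ju\|_{L^1(B_{i+1})}.\tag{10}$$

*Claim:* for $T=0,\dots,k$ and $|\alpha|\le k$, $\|Y^\alpha h\|_{L^1(B_{k-T})}\le C\rho^{\min(T,k-|\alpha|)}N$. The case $T=0$ is done, and for $|\alpha|=k$ the exponent is $0$, so the bound on $B_k$ suffices. Let $|\alpha|<k$ and $T<k$. Since $(Y^\alpha h)_{B_0}=0$, (10) with $u=Y^\alpha h$, $i=k-T-1$ and Lemma 3 give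
$$\|Y^\alpha h\|_{L^1(B_{k-T-1})}\le C\rho\sum_{|\beta|\le|\alpha|+1}\|Y^\beta h\|_{L^1(B_{k-T})}\le C\rho^{1+\min(T,k-|\alpha|-1)}N .$$
This is the claim for $T+1$. For $T=k$ it is (9). $\square$

**Step 3: from $L^1$ to the supremum.** The purpose is to read off the value $g(y)$ as a limit of constant coefficients. This is where $kp>Q$ enters.

**Proposition 9.** Let $kp>Q$. For $x\in K_\tau$, $0<r\le r_0$, $f\in C^\infty(M)$ there is a polynomial $P$ in $z=\pi_\tau$ of degree $\le D$ with
$$\sup_{B(x,r/2)}|f-P|\le Cr^{k-Q/p}\sum_{|I|\le k}\|X_If\|_{L^p(B(x,\Lambda r))}.\tag{11}$$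
Also $\sup_M|F|\le C_S\|F\|_{W^{k,p}_X}$ for $F\in C^\infty(M;\mathbb R^l)$.

*Proof.* Let $N=N_p(f;B(x,\Lambda r))$, let $P=\sum c_\beta p^x_\beta$ be the $R$ of Lemma 8 for $f$ on $B(x,r)$, and $g=f-P$. By Lemma 8 and (8), $|c|\le Cr^{-Q/p}N$, hence
$$N_p(g;B(x,r))\le N+C|c|r^{Q/p}\le CN,\tag{12}$$
$$\|Y^\alpha g\|_{L^1(B(x,r))}\le Cr^{k-|\alpha|+Q-Q/p}N\qquad(|\alpha|\le k).\tag{13}$$

Fix $y\in B(x,r/2)\subset K'_\tau$. Put $\rho_i=2^{-i}r/(2\Lambda)$ and let $R_i=\sum_\beta c^i_\beta p^y_\beta$ be given by Lemma 8 for $g$ on $B(y,\rho_i)$. Note $B(y,\Lambda\rho_i)\subset B(y,r/2)\subset B(x,r)$. We estimate the constant coefficients $c^i_0$.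

Start: by (13) and (7), $|(Y^\gamma g)_{B(y,\rho_0)}|\le Cr^{k-|\gamma|-Q/p}N$. Row $\beta=0$ of Lemma 7 gives $|c^0_0|\le C\sum_\gamma\rho_0^{|\gamma|}|(Y^\gamma g)_{B(y,\rho_0)}|\le Cr^{k-Q/p}N$.

Increments: since $(Y^\gamma(g-R_{i+1}))_{B(y,\rho_{i+1})}=0$, we have $(Y^\gamma(R_i-R_{i+1}))_{B(y,\rho_{i+1})}=-(Y^\gamma(g-R_i))_{B(y,\rho_{i+1})}$. By (9), (8) and (12) this is at most
$$C\rho_i^{-Q}\rho_i^{k-|\gamma|}N_1(g;B(y,\Lambda\rho_i))\le C\rho_i^{k-|\gamma|-Q/p}N .$$
The coefficient vector of $R_i-R_{i+1}$ is $A^{-1}$, at scale $\rho_{i+1}$, applied to these averages. Row $0$ gives $|c^i_0-c^{i+1}_0|\le C\sum_\gamma\rho_{i+1}^{|\gamma|}\rho_i^{k-|\gamma|-Q/p}N\le C\rho_i^{k-Q/p}N$.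

Limit: $A\to I$ and $(Y^\gamma g)_{B(y,\rho_i)}\to Y^\gamma g(y)$ as $i\to\infty$, so $c^i_0\to g(y)$.

As $k>Q/p$, the geometric series sums to $|g(y)|\le Cr^{k-Q/p}N$. With $N\le C\sum_{|I|\le k}\|X_If\|_{L^p(B(x,\Lambda r))}$ this is (11). For the last claim take $r=r_0$ and $|P|\le C|c|\le CN_p(f;B(x,\Lambda r_0))$, and apply the result to each component. $\square$

## 7. A cover by boxes whose size follows the energy

Let $F\ne0$, $\|F\|=\|F\|_{W^{k,p}_X}$, and for Borel $E\subset M$ let $\Phi(E)=\sum_i\sum_{|I|\le k}\int_E|X_If_i|^p\,d\mu$. Then $\Phi(M)^{1/p}\le\|F\|$. Proposition 9, applied to the components, gives for $x\in K_\tau$, $r\le r_0$ a polynomial map $P$ of degree $\le D$ in $\pi_\tau$ with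
$$\sup_{B(x,r/2)}|F-P|\le C_1r^{k-Q/p}\,\Phi(B(x,\Lambda r))^{1/p}.\tag{14}$$

**Proposition 10.** Let $kp>Q$, $F\ne0$ and $\eta>0$. There are boxes $U_i=U(x_i,s_i)$, $1\le i\le\kappa$, with $x_i\in K_{\tau_i}$, covering $M$, such that

1. on $U_i$ there is a polynomial map $P_i$ of degree $\le D$ in $\pi_{\tau_i}$ with $|F-P_i|\le\eta/2$;
2. at most $2^{C_2}\kappa$ index sets $I\neq\emptyset$ have $U_I:=\bigcap_{i\in I}U_i\ne\emptyset$;
3. $\kappa\le C\big(1+(\|F\|/\eta)^{Q/k}\big)$.

*Proof.* **Step 1: the radius.** We take at each point the largest ball on which (14) is good enough: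
$$r(x)=\sup\{r\in(0,r_0]:\ C_1^p\,r^{kp-Q}\,\Phi(B(x,\Lambda r))\le(\eta/2)^p\}.$$
As $kp>Q$, the left side is nondecreasing in $r$ and at most $C_1^pr^{kp-Q}\Phi(M)$. So the set is an interval starting at $0$, and $r(x)$ is bounded below by a positive constant independent of $x$. Since $B(x,\Lambda r)$ is the union of the $B(x,\Lambda r')$ with $r'<r$, the left side is left continuous, and the inequality holds at $r=r(x)$. Next, $r$ is $1$-Lipschitz for $\mathsf d$. Put $r'=r(x)-\mathsf d(x,y)/\Lambda$, and let $r'>0$. Then $B(y,\Lambda r')\subset B(x,\Lambda r(x))$, so the inequality holds at $y$ with $r'$, and $r(y)\ge r'$; recall $\Lambda\ge1$.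

**Step 2: the boxes and (1).** For each $x$ fix $\tau$ with $x\in K_\tau$ and let $U_x=U(x,c_1r(x)/2)$. By (7), with $c_2=c_1^2/2$,
$$B(x,c_2r(x))\subset U_x\subset B(x,r(x)/2).$$
So on $U_x$ estimate (14) with $r=r(x)$ gives a polynomial map within $\eta/2$ of $F$. Let $\varepsilon=c_2/3\le1/6$. Choose a maximal set $x_1,\dots,x_\kappa$ such that the balls $B(x_i,\varepsilon r_i)$, $r_i=r(x_i)$, are disjoint. It is finite, because these balls have measure bounded below. Put $U_i=U_{x_i}$.

**Step 3: they cover.** For any $x$ some $B(x_i,\varepsilon r_i)$ meets $B(x,\varepsilon r(x))$, so $\mathsf d(x,x_i)<\varepsilon(r(x)+r_i)$. The Lipschitz property gives $r(x)\le\frac{1+\varepsilon}{1-\varepsilon}r_i\le\frac75r_i$, so $\mathsf d(x,x_i)<3\varepsilon r_i=c_2r_i$ and $x\in U_i$.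

**Step 4: bounded overlap, which gives (2).** Let $y\in U_i\cap U_j$. Then $\frac12r_i\le r(y)\le\frac32r_i$ and the same for $j$. So $\frac13r_i\le r_j\le3r_i$, $\mathsf d(x_i,x_j)<\frac12(r_i+r_j)\le2r_i$ and $B(x_j,\varepsilon r_j)\subset B(x_i,3r_i)$. For fixed $i$ these balls are disjoint, of measure at least $c\,r_i^Q$, in a ball of measure at most $Cr_i^Q$. So each $U_i$ meets at most $C_2$ of the $U_j$. An index set $I$ with $U_I\ne\emptyset$ and smallest element $i$ is a subset of the at most $C_2$ indices $j$ with $U_j\cap U_i\ne\emptyset$. So there are at most $2^{C_2}\kappa$ such sets.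

**Step 5: the number of boxes, which gives (3).** On $B(x_i,\varepsilon r_i)$ we have $r\le2r_i$, so $\int_{B(x_i,\varepsilon r_i)}r^{-Q}d\mu\ge(2r_i)^{-Q}c(\varepsilon r_i)^Q\ge c$. By disjointness $\kappa\le C\int_Mr^{-Q}d\mu$. For $t\le r_0$, $r(x)<t$ implies $C_1^pt^{kp-Q}\Phi(B(x,\Lambda t))>(\eta/2)^p$. By Fubini and (7),
$$\int_M\Phi(B(x,\Lambda t))\,d\mu(x)=\sum_{i,I}\int_M|X_If_i(y)|^p\,\mu(B(y,\Lambda t))\,d\mu(y)\le Ct^Q\Phi(M).$$
So Chebyshev gives
$$\mu\{r<t\}\le C\,\eta^{-p}\,t^{kp-Q}\,t^Q\,\Phi(M)\le C(\|F\|/\eta)^p\,t^{kp}\qquad(t\le r_0).\tag{15}$$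
Let $\rho=\min(r_0,(\eta/\|F\|)^{1/k})$. Use (15) for $t<\rho$, the trivial bound $\mu\{r<t\}\le\mu(M)$ for $t\ge\rho$, and $kp>Q$:
$$\int_Mr^{-Q}d\mu=\int_0^\infty Qt^{-Q-1}\mu\{r<t\}\,dt\le C\Big(\frac{\|F\|}{\eta}\Big)^p\rho^{kp-Q}+\mu(M)\rho^{-Q}\le C\rho^{-Q},$$
since $(\|F\|/\eta)^p\rho^{kp}\le1$. Finally $\rho^{-Q}\le r_0^{-Q}+(\|F\|/\eta)^{Q/k}$. $\square$

## 8. Sublevel sets of polynomials on intersections of boxes

Let $\psi:\mathbb R^l\to\mathbb R$ be semialgebraic and $1$-Lipschitz. In Theorem A, $\psi(v)=|v|$ or $-|v|$, and the constant below is the larger of the two. What we need is that a polynomial piece contributes boundedly many generators, whatever its coefficients and whatever the grid size $\eta$. For instance, for $h(y)=|y^2-a|$ on $(-1,1)$ with $0<a<1$, the set $\{h<t\}$ is two intervals for $0<t\le a$ and one interval for $t>a$. So in degree $0$ at most two generators occur on any grid, uniformly in $a$.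

**Lemma 11.** There is $C_3$, independent of the field, such that the following holds for every $q\le d$, every nonempty intersection $U_I$ with $|I|=q+1$ of boxes as in Proposition 10, every $i_0\in I$, and every polynomial map $P$ of degree $\le D$ in $\pi_{\tau_{i_0}}$. Let $h=\psi\circ P|_{U_I}$. For all $e\ge0$, $\eta>0$ the module $W=\bigoplus_jW_j$, $W_j=H_e(\{h<(j+\frac12)\eta\})$, has $g(W)\le C_3$.

*Proof.* **Step 1: one semialgebraic family.** The purpose is to have finitely many families that contain all pairs $(U_I,h)$. Fix $q$ and charts $(\tau_0,\dots,\tau_q)$, with $\tau_0$ belonging to $i_0$; there are finitely many choices. Let $a\in\mathbb R^L$ collect the coefficients of polynomials $p^{(i)}_j$, thresholds $s^{(i)}_j$, centres $\zeta^{(i)}$ and the coefficients of $P$. Put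
$$\mathcal U=\Big\{(a,y):y\in\bigcap_iO_{\tau_i},\ |p^{(i)}_j(\pi_{\tau_i}y)|<s^{(i)}_j,\ |\pi_{\tau_i}y-\zeta^{(i)}|<\varepsilon_1\ (\forall i,j)\Big\},\qquad h(a,y)=\psi(P_a(\pi_{\tau_0}y)).$$
Since $M$ is algebraic, the $O_\tau$ are semialgebraic, and so are $\mathcal U$ and the continuous function $h$. All the pairs $(U_I,h)$ are members of such families.

**Step 2: boundedly many critical values.** Apply Hardt to $\mathcal U\to\mathbb R^L\times\mathbb R$, $(a,y)\mapsto(a,h(a,y))$, with pieces $T_1,\dots,T_\nu$. By Hardt for the projections $T_j\to\mathbb R^L$, the slices $\{t:(a,t)\in T_j\}$ have boundedly many components, all of them intervals or points. Call the endpoints of these components *critical* for $a$; there are at most $K$ of them, with $K$ independent of $a$. The slices partition $\mathbb R$. Let $J$ be a component of the complement of the critical values. If a component of a slice meets $J$ without containing it, then $J$ contains one of its endpoints, which is impossible. So $J$ lies in one slice, and over $J$ the function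 $h_a=h(a,\cdot)$ is a trivial bundle: $h_a^{-1}(J)\cong\mathrm{Fib}\times J$ over $J$.

**Step 3: nothing happens between critical values.** We claim: if $[s,t)$ contains no critical value, then $\{h_a<s\}\subset\{h_a<t\}$ is a homotopy equivalence. Let $J=(\alpha,\beta)$ be the component that contains $s$; then $\beta\ge t$. Fix $s_0\in(\alpha,s)$. For $\sigma\in[0,1]$ let $\theta_\sigma(c)=c$ for $c\le s_0$ and
$$\theta_\sigma(c)=(1-\sigma)c+\sigma\Big(s_0+(c-s_0)\frac{s-s_0}{t-s_0}\Big)\qquad(s_0\le c<t).$$
On the open set $h_a^{-1}((\alpha,t))\cong\mathrm{Fib}\times(\alpha,t)$ move the second coordinate by $\theta_\sigma$; on the open set $\{h_a<s_0\}$ take the identity. The two agree on the overlap, where $\alpha<h_a<s_0$, and the two sets cover $\{h_a<t\}$. So we have a homotopy of $\{h_a<t\}$ from the identity to a map into $\{h_a<s\}$, since $\theta_1(c)<s$. Because $\theta_\sigma(c)\le c$, it preserves $\{h_a<s\}$ at all times. This proves the claim.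

**Step 4: the count.** The intervals $[(j-\frac12)\eta,(j+\frac12)\eta)$ are disjoint, so $W_{j-1}\to W_j$ is an isomorphism except for at most $K$ values of $j$. By Hardt for the family of all sublevel sets, with parameters $(a,t)$, these sets have finitely many homeomorphism types, each homotopy equivalent to a finite complex. So $\dim W_j\le B$ for all $e$, $j$ and all fields. $W$ is bounded below, because $h$ is bounded on the bounded set $U_I$. Hence $g(W)=\sum_j\dim\operatorname{coker}(W_{j-1}\to W_j)\le KB$. Take the maximum over the finitely many families. $\square$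

## 9. Mayer–Vietoris and the proof of Theorem A

Let $f=\psi\circ F$ with $\psi(v)=\pm|v|$.

**Step 1: infinite bars and small norm.** The purpose is to reduce to the case where $\|F\|/\delta$ is bounded below. The module of $f$ vanishes for $t\le\min f$ and is constant, of dimension $b_d(M)$, for $t>\max f$. So there are exactly $b_d(M)$ infinite bars, and finite bars lie in $[\min f,\max f]$. If $2C_S\|F\|\le\delta$ (in particular if $F=0$), then $\max f-\min f\le2\sup|F|\le2C_S\|F\|\le\delta$ by Proposition 9. No finite bar has length $>\delta$, so $\mathcal N_{d,\delta}(f)=b_d(M)$ and (1) holds. From now on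
$$2C_S\|F\|>\delta.\tag{16}$$
Put $\eta=\delta/(d+2)$ and take the cover of Proposition 10. Let $X_j=\{f<j\eta\}$ and $V=\bigoplus_jH_d(X_j)$.

**Step 2: the spectral sequence.** The purpose is to express $V$ through the homology of the pieces $X_j\cap U_I$. Consider the double complex of singular chains
$$\bigoplus_{i_0<\dots<i_q}C_e(X_j\cap U_{i_0\dots i_q}),\qquad q,e\ge0,$$
with the singular boundary in $e$ and the alternating sum of inclusions in $q$. For fixed $e$, its complex in $q$ has as basis the pairs $(\sigma,I)$ with $\sigma$ a singular simplex in $X_j\cap U_I$. For fixed $\sigma$, $I$ runs through the nonempty subsets of $\{i:\sigma\subset U_i\}$, so we get the simplicial chain complex of a full simplex, whose homology is $\Bbbk$ in degree $0$. Thus the complex in $q$ is a resolution of the group of chains subordinate to the open cover $\{X_j\cap U_i\}_i$ of $X_j$. By the small-chains theorem the total complex computes $H_*(X_j)$. Everything is compatible with $X_j\subset X_{j+1}$, that is, with $x$. Filtering the total complex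 by $q$ we get a first-quadrant spectral sequence of graded $\Bbbk[x]$-modules, bounded below,
$$E^1_{q,e}=\bigoplus_{|I|=q+1}\bigoplus_jH_e(X_j\cap U_I)\ \Rightarrow\ \bigoplus_jH_{q+e}(X_j).$$
So $V$ has a filtration $0=V^{(-1)}\subset V^{(0)}\subset\dots\subset V^{(d)}=V$ by graded submodules whose quotients $V^{(q)}/V^{(q-1)}=E^\infty_{q,d-q}$ are subquotients of $E^1_{q,d-q}$.

**Step 3: one grid step per filtration quotient.** The purpose is to add up the contributions of the pieces. Lemma 1(3) with $r=q$, $r'=1$ gives $\nu_{q+1}(V^{(q)})\le\nu_q(V^{(q-1)})+\nu_1(E^\infty_{q,d-q})$ for $q\ge1$, and $\nu_1(V^{(0)})=\nu_1(E^\infty_{0,d})$. Adding up and using Lemma 1(2),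
$$\nu_{d+1}(V)\le\sum_{q=0}^d\nu_1(E^1_{q,d-q})=\sum_{q=0}^d\ \sum_{|I|=q+1}\nu_1\Big(\bigoplus_jH_{d-q}(X_j\cap U_I)\Big).\tag{17}$$

**Step 4: each piece is bounded.** The purpose is to compare $f$ with a polynomial. Let $U_I\ne\emptyset$, $i_0=\min I$, $h=\psi\circ P_{i_0}|_{U_I}$. Since $\psi$ is $1$-Lipschitz, $|f-h|\le|F-P_{i_0}|\le\eta/2$ on $U_I$, so inside $U_I$
$$\{f<j\eta\}\subset\{h<(j+\tfrac12)\eta\}\subset\{f<(j+1)\eta\}.$$
So multiplication by $x$ on $\bigoplus_jH_{d-q}(X_j\cap U_I)$ factors through the module $W$ of Lemma 11 with $e=d-q$. By Lemma 1(4) and Lemma 11, each term of (17) is at most $C_3$.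

**Step 5: the count.** Formula (3) with $r=d+1$, for which $(r+1)\eta=\delta$, together with (17) and Proposition 10, gives
$$\mathcal N_{d,\delta}(f)\le\nu_{d+1}(V)\le C_3\,2^{C_2}\,\kappa\le C\big(1+(\|F\|/\delta)^{Q/k}\big)\le C'(\|F\|/\delta)^{Q/k},$$
the last step by (16). The constants do not depend on the field. This proves Theorem A. $\blacksquare$

## 10. Semialgebraic Lipschitz functions of $F$

**Theorem B.** Let $1\le p\le\infty$, $kp>Q$, $d\ge0$, and let $\psi:\mathbb R^l\to\mathbb R$ be semialgebraic and Lipschitz with constant $L>0$. For every $F$ in the completion of $C^\infty(M;\mathbb R^l)$ in $W^{k,p}_X$ (such $F$ is continuous) and $\delta>0$,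
$$\mathcal N_{d,\delta}(\psi\circ F)\le C_\psi\big(L\|F\|_{W^{k,p}_X}/\delta\big)^{Q/k}+b_d(M).$$

*Proof.* As before $k\ge1$. Dividing $\psi$ and $\delta$ by $L$ we may assume $L=1$. The case $p=\infty$ follows from a finite $p'\ge1$ with $p'>Q/k$, since $\|\cdot\|_{W^{k,p'}_X}\le C\|\cdot\|_{W^{k,\infty}_X}$. So let $p<\infty$.

Let smooth $F_j$ converge to $F$ in norm, so that $\|F_j\|\to\|F\|$. By Proposition 9 the $F_j$ converge uniformly; so $F$ is continuous, $\epsilon_j=\sup|F_j-F|\to0$, and $\sup|F|\le C_S\|F\|$. Let $f=\psi\circ F$, a continuous function. As in Step 1 of Section 9 there are $b_d(M)$ infinite bars, and $\max f-\min f\le2\sup|F|\le2C_S\|F\|$. If $2C_S\|F\|\le\delta$, then $\mathcal N_{d,\delta}(f)=b_d(M)$.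

Otherwise put $\eta=\delta/(d+2)$ and $\eta_j=\eta-2\epsilon_j$. For $j$ large, $\eta_j>0$ and $F_j\ne0$. Apply Proposition 10 to $F_j$ and $\eta_j$. On the resulting boxes $|F-P_i|\le\frac12\eta_j+\epsilon_j=\frac12\eta$. Steps 2 to 4 of Section 9 use only that $f$ is continuous, that $\psi$ is semialgebraic and $1$-Lipschitz, and this inequality. They give
$$\mathcal N_{d,\delta}(f)\le C_3\,2^{C_2}\kappa_j\le C\big(1+(\|F_j\|/\eta_j)^{Q/k}\big).$$
Let $j\to\infty$ and use $2C_S\|F\|>\delta$. $\square$

## 11. Sharpness: the exponent, the additive term, the threshold $kp>Q$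

**Theorem C.** Let $0\le d\le n-1$, $1\le p<\infty$, $k\ge1$.

1. (Exponent.) There are $c,T_0>0$ such that for all $\delta>0$, $T\ge T_0$ and each sign there is $F\in C^\infty(M;\mathbb R^l)$ with $\|F\|_{W^{k,p}_X}\le T\delta$ and $\mathcal N_{d,\delta}(\pm|F|)\ge c\,T^{Q/k}$.
2. (Additive term.) $F=0$ gives $\mathcal N_{d,\delta}=b_d(M)$.
3. (Threshold.) If $kp<Q$, then for each $d$ and each sign there are $F$ with $\|F\|_{W^{k,p}_X}\le C\delta$ and $\mathcal N_{d,\delta}(\pm|F|)$ arbitrarily large. If $kp=Q$ and $p>1$, there are $F$ with $\|F\|_{W^{k,p}_X}/\delta$ arbitrarily small and $\mathcal N_{0,\delta}(-|F|)$ arbitrarily large.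

The endpoint $p=1$, $k=Q$ is not addressed.

*Proof.* Part 2 was seen in Step 1 of Section 9: all bars are infinite. For the rest we transplant bumps by the maps $p^x$ of Section 5.

**Step 1: bumps at scale $r$.** The purpose is a bump of the shape of a box whose derivatives scale correctly. For $\chi\in C_c^\infty((-1,1)^n)$, $x\in K_\tau$ and small $r$ put
$$\varphi_{x,r}=\chi\big(p^x_1/r^{w_1},\dots,p^x_n/r^{w_n}\big)\ \text{ on }D_x,\qquad\varphi_{x,r}=0\ \text{ elsewhere}.$$
For small $r$ the box $\prod_j(-r^{w_j},r^{w_j})$ lies in $p^x(D_x)$, so $\varphi_{x,r}$ is smooth with compact support in $U(x,r)$. On $U(x,r)\subset B(x,r/c_1)$ we have $|Y^\gamma p^x_j|\le Cr^{w_j-|\gamma|}$ for $|\gamma|\le k$: by (6) if $|\gamma|\le w_j$, and trivially otherwise, as $r\le1$. By Lemma 3, $|X_Jp^x_j|\le Cr^{w_j-|J|}$ for $|J|\le k$. By the chain rule $X_I\varphi_{x,r}$ is a sum of terms, each a derivative of $\chi$ times a product of factors $r^{-w_{j}}X_Jp^x_{j}$ in which the lengths $|J|$ add up to $|I|$. Hence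
$$|X_I\varphi_{x,r}|\le Cr^{-|I|},\qquad|I|\le k.\tag{18}$$
A maximal $2r$-separated set has at least $cr^{-Q}$ points $x_i$, since the balls $B(x_i,2r)$ cover $M$ and have measure at most $Cr^Q$. The balls $B(x_i,r)\supset U(x_i,c_1r)$ are disjoint.

**Step 2: many tubes, which proves (1).** The purpose is a function with $\kappa\ge cr^{-Q}$ classes of degree $d$ that persist over more than $\delta$. Let $S^d\subset\mathbb R^{d+1}\times0\subset\mathbb R^n$ be the round sphere of radius $\frac12$; this uses $d\le n-1$. Let $\chi=\omega(\operatorname{dist}(\cdot,S^d)^2)$ with $\omega$ smooth, $\omega(0)=1$, strictly decreasing on $[0,\frac1{64}]$, zero beyond. The support lies within distance $\frac18$ of $S^d$, where the squared distance is smooth, and inside $(-1,1)^n$. For $0<s<1$ the set $\{\chi>s\}$ is a tube around $S^d$, and smaller tubes include into larger ones by homotopy equivalences, since all of them retract to $S^d$. Put $\phi=\sum_{i\le\kappa}\varphi_{x_i,c_1r}$ with $\kappa\ge cr^{-Q}$; so $0\le\phi\le1$. Let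
$$F=(2\delta\phi,0,\dots,0)\ \text{ for the sign }-,\qquad F=(2\delta(1-\phi),0,\dots,0)\ \text{ for the sign }+ .$$
For $0<s<1$, the sublevel set of $-|F|$ at level $-2\delta s$, respectively of $|F|$ at level $2\delta(1-s)$, equals $\{\phi>s\}$. This is a disjoint union of $\kappa$ diffeomorphic copies of $\{\chi>s\}$. For $0<s<s'<1$ with $s'-s>\frac12$ the map $H_d\{\phi>s'\}\to H_d\{\phi>s\}$ has rank at least $\kappa$. By (2) at least $\kappa$ bars contain both levels, so they have length at least $2\delta(s'-s)>\delta$. By (18) and disjointness of supports, $\|F\|\le C\delta r^{-k}$; for the sign $+$ the constant $2\delta$ adds at most $C\delta\le C\delta r^{-k}$. Choose $r$ with $Cr^{-k}=T$; then $\kappa\ge cT^{Q/k}$, and $r$ is small enough if $T\ge T_0$.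

**Step 3: $kp<Q$.** Use the same construction with only $\kappa'=\lfloor c\,r^{-(Q-kp)}\rfloor\le\kappa$ of the points. By (18) each bump contributes to $\int|X_I\phi|^p$ at most $Cr^{-|I|p}r^Q\le Cr^{Q-kp}$. So $\|F\|^p\le C\delta^p(1+\kappa'r^{Q-kp})\le C\delta^p$, while $\mathcal N_{d,\delta}(\pm|F|)\ge\kappa'\to\infty$ as $r\to0$.

**Step 4: $kp=Q$, $p>1$.** Here one averages bumps over many scales. Fix $\kappa$ points $x_1,\dots,x_\kappa$ and a small $R>0$ with the $B(x_i,R)$ disjoint. Take $\chi\in C_c^\infty((-1,1)^n)$ with $0\le\chi\le1$ and $\chi=1$ on $[-\frac12,\frac12]^n$. Let $\rho_j=c_1R2^{-j}$ and $u_i=J^{-1}\sum_{j=1}^J\varphi_{x_i,\rho_j}$. On $U(x_i,\rho_{j+1})=U(x_i,\rho_j/2)$ we have $|p_h^{x_i}|<(\rho_j/2)^{w_h}\le\frac12\rho_j^{w_h}$, so $\varphi_{x_i,\rho_j}=1$ there. Hence for $|I|\ge1$ the function $X_I\varphi_{x_i,\rho_j}$ is nonzero only on $U(x_i,\rho_j)\setminus U(x_i,\rho_{j+1})$, and these sets are disjoint for different $j$. With (18), for $1\le|I|\le k$,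
$$\int|X_Iu_i|^p\,d\mu\le CJ^{-p}\sum_{j\le J}\rho_j^{Q-|I|p}\le C_RJ^{-p}\sum_{j\le J}2^{j(|I|p-Q)}\le C_RJ^{1-p},$$
because $|I|p\le kp=Q$. Also $\|u_i\|_{L^p}\le CJ^{-1}\sum_j\rho_j^{Q/p}\le C_RJ^{-1}$. So $F=(2\delta\sum_iu_i,0,\dots,0)$ has $\|F\|/\delta\to0$ as $J\to\infty$, with $\kappa$ and $R$ fixed.

The supports of the $u_i$ lie in $U(x_i,\rho_1)\subset B(x_i,R/2)$, so they are disjoint, and $u_i=1$ near $x_i$. For $0<s<s'<1$ with $s'-s>\frac12$ the points $x_1,\dots,x_\kappa$ lie in different components of $\{-|F|<-2\delta s\}=\{\sum u_i>s\}$, and all belong to $\{-|F|<-2\delta s'\}$. So $H_0\{-|F|<-2\delta s'\}\to H_0\{-|F|<-2\delta s\}$ has rank at least $\kappa$, and by (2) at least $\kappa$ bars have length at least $2\delta(s'-s)>\delta$. Hence $\mathcal N_{0,\delta}(-|F|)\ge\kappa$, where $\kappa$ was arbitrary. $\blacksquare$
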